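\title{The direction of the optimal drift for a principal Dirichlet eigenvalue in the large drift limit}

\begin{abstract}
Let $\Omega\subset\mathbb{R}^n$ be a bounded domain with $C^2$ boundary. Among all drifts $v$ with $\|v\|_{L^\infty}\le\tau$, the principal Dirichlet eigenvalue of $-\Delta+v\cdot\nabla$ is minimized by $v_\tau=-\tau\nabla\varphi_\tau/|\nabla\varphi_\tau|$, where $\varphi_\tau$ is the positive eigenfunction of $-\Delta\varphi-\tau|\nabla\varphi|=\lambda\varphi$. We prove the conjecture, posed in a paper of Hamel, Rossi and Russ, that $-v_\tau/\tau$ converges almost everywhere, as $\tau\to+\infty$, to the gradient of the distance $d$ to the boundary. The convergence is locally uniform outside the closure of the set where $d$ is not differentiable, it is uniform up to the boundary, and no larger open set admits locally uniform convergence with nonvanishing gradients. The proof continues the asymptotics $\frac1\tau\log|\nabla\varphi_\tau|\to-d$ inward from the boundary layer, by means of a Bernstein-type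 estimate and a two-point maximum principle based on reflection in spheres.
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem}

Let $n\ge1$ and let $\Omega\subset\mathbb{R}^n$ be a bounded domain (nonempty, open, connected) with $C^2$ boundary. We write $d(x)=\operatorname{dist}(x,\partial\Omega)$ for $x\in\overline\Omega$; this function is Lipschitz, so $\nabla d$ exists almost everywhere. The open ball of center $x$ and radius $\rho$ is $B(x,\rho)$, and $B_\rho=B(0,\rho)$.

For a drift $v\in L^\infty(\Omega,\mathbb{R}^n)$, let $\lambda_v$ be the principal eigenvalue of the Dirichlet problem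
\[
-\Delta\varphi+v\cdot\nabla\varphi=\lambda_v\varphi\ \text{ in }\Omega,\qquad \varphi=0\ \text{ on }\partial\Omega,\qquad \varphi>0\ \text{ in }\Omega,
\]
and for $\tau\ge0$ let $\lambda(\tau)=\min\{\lambda_v:\|v\|_{L^\infty(\Omega)}\le\tau\}$. For a fixed vector $p\ne0$, the minimum of $v\cdot p$ over $|v|\le\tau$ is $-\tau|p|$, attained at $v=-\tau p/|p|$. Accordingly, the minimization is governed by a nonlinear problem: let $\varphi_\tau\in C^1(\overline\Omega)$ be the unique solution of
\begin{equation}\label{eq:main}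
-\Delta\varphi_\tau-\tau|\nabla\varphi_\tau|=\lambda(\tau)\varphi_\tau\ \text{ in }\Omega,\qquad \varphi_\tau=0\ \text{ on }\partial\Omega,\qquad \varphi_\tau>0\ \text{ in }\Omega,\qquad \max_{\overline\Omega}\varphi_\tau=1 .
\end{equation}
It is known that $\lambda(\tau)>0$ and that the minimum defining $\lambda(\tau)$ is attained by $v_\tau=-\tau b_\tau$, where
\[
b_\tau=\frac{\nabla\varphi_\tau}{|\nabla\varphi_\tau|}\ \text{ where }\nabla\varphi_\tau\ne0,\qquad b_\tau=0\ \text{ where }\nabla\varphi_\tau=0 .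
\]
With this convention $b_\tau$ is defined at every point. The formula for $v_\tau$ is implicit, since it involves the unknown $\varphi_\tau$, and one would like to describe the optimal drift through the geometry of $\Omega$ alone, at least when $\tau$ is large. Throughout, $\tau\to+\infty$ is a continuous parameter. Since $|\nabla d|=1$ wherever $\nabla d$ exists, $b_\tau(x)\to\nabla d(x)$ forces $\nabla\varphi_\tau(x)\ne0$ for all large $\tau$.

A logarithmic change of unknown suggests the answer. Put $w_\tau=1-\varphi_\tau\in[0,1]$; we often drop the index $\tau$ and write $\lambda=\lambda(\tau)$. Then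
\begin{equation}\label{eq:w}
\Delta w=\tau|\nabla w|+\lambda\varphi .
\end{equation}
Let $c\in\mathbb{R}$ and, where $w>c$, write $w-c=e^{-\tau u}$. Then $\nabla\varphi=-\nabla w=\tau e^{-\tau u}\nabla u$ and $\Delta w=e^{-\tau u}(\tau^2|\nabla u|^2-\tau\Delta u)$. Dividing \eqref{eq:w} by $\tau^2e^{-\tau u}$ gives
\begin{equation}\label{eq:log}
\frac1\tau\Delta u=|\nabla u|^2-|\nabla u|-h,\qquad h=\frac{\lambda\varphi}{\tau^2(w-c)},
\end{equation}
and $b_\tau=\nabla u/|\nabla u|$. For $c=0$ we have $u=0$ on $\partial\Omega$. If the terms $\frac1\tau\Delta u$ and $h$ are dropped and $\nabla u\neq0$, what remains is the eikonal equation $|\nabla u|=1$, and the natural guess is $u\approx d$ and $b_\tau\approx\nabla d$. The following facts are known and support this guess. For $M,\tau>0$ let $\Omega^{M/\tau}=\{x\in\Omega:d(x)<M/\tau\}$; on $\partial\Omega$, $\nabla d$ means the inner unit normal $\nu$.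
\begin{itemize}
\item[(K1)] If $\Omega=B_R$, then $b_\tau(x)=-x/|x|=\nabla d(x)$ for all $x\in\Omega\setminus\{0\}$.
\item[(K2)] For every $\Omega$, $\varphi_\tau(x)/(1-e^{-\tau d(x)})\to1$ uniformly in $x\in\Omega$.
\item[(K3)] For every $\Omega$ and $M>0$ there are $C,\tau_0>0$ such that $|\nabla\varphi_\tau|\ge C\tau$ on $\overline{\Omega^{M/\tau}}$ for $\tau\ge\tau_0$, and $\max_{\overline{\Omega^{M/\tau}}}|b_\tau-\nabla d|\to0$.
\item[(K4)] If $n\ge2$ and $\Omega=B_{r_2}\setminus\overline{B_{r_1}}$ with $0<r_1<r_2$, then $\varphi_\tau$ is radially symmetric and $b_\tau(x)\to\nabla d(x)$ for all $x\in\overline\Omega$ with $|x|\ne(r_1+r_2)/2$.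
\end{itemize}
The conjecture posed in \cite{HRR} is that \emph{for every bounded domain $\Omega$ with $C^2$ boundary, $-v_\tau/\tau=b_\tau\to\nabla d$ almost everywhere in $\Omega$ as $\tau\to+\infty$.}

Facts (K2) and (K3) concern a layer of width $O(1/\tau)$: on a compact subset of $\Omega$, (K2) only says that $\varphi_\tau\to1$. There the gradient of $\varphi_\tau$ is exponentially small, and the conjecture asks for its direction. The formal argument above has two gaps. The limit equation $|\nabla u|(|\nabla u|-1)=0$ is also solved by constants, and uniform convergence of $u$ does not by itself give convergence of $\nabla u$.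

\subsection{The result}

Let $\Phi(y,t)=y+t\nu(y)$ for $y\in\partial\Omega$, $t\in\mathbb{R}$, and let $R=\max_{\overline\Omega}d$. For $y\in\partial\Omega$ define
\[
\ell(y)=\sup\{t>0:\ \Phi(y,t)\in\Omega,\ d(\Phi(y,t))=t\},\qquad
\mathcal{U}=\{\Phi(y,t):\ y\in\partial\Omega,\ 0<t<\ell(y)\}.
\]
Thus $\ell(y)$ is the length over which the inner normal at $y$ realizes the distance to the boundary, and $\mathcal{U}$ is the union of the open segments $\{\Phi(y,t):0<t<\ell(y)\}$, which we call \emph{rays}. Let $\Sigma\subset\Omega$ be the set where $d$ is not differentiable, and $\overline\Sigma$ its closure in $\Omega$.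

\begin{theorem}\label{thm:main}
Let $n\ge1$ and let $\Omega\subset\mathbb{R}^n$ be a bounded domain with $C^2$ boundary.
\begin{itemize}
\item[(a)] The set $\mathcal{U}$ is open, $|\Omega\setminus\mathcal{U}|=0$, $\mathcal{U}=\Omega\setminus\overline\Sigma$, and $b_\tau(x)\to\nabla d(x)$ for every $x\in\mathcal{U}$. Hence $-v_\tau/\tau=b_\tau\to\nabla d$ almost everywhere in $\Omega$, and in $L^p(\Omega)$ for $p<\infty$.
\item[(b)] The convergence is uniform on compact subsets of $\mathcal{U}\cup\partial\Omega$. If $n\ge2$, then also $\frac1\tau\log|\nabla\varphi_\tau|\to-d$ uniformly on compact subsets of $\mathcal{U}$.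
\item[(c)] If $V\subset\Omega$ is open and, for some sequence $\tau_k\to\infty$, $\nabla\varphi_{\tau_k}\ne0$ on $V$ and $b_{\tau_k}$ converges locally uniformly in $V$, then $V\subset\mathcal{U}$.
\end{itemize}
\end{theorem}

Part (a) proves the conjecture, and part (c) says that $\mathcal{U}$ is the largest open set on which locally uniform convergence with nonvanishing gradients can hold. For a ball, $\mathcal{U}$ is the ball minus its center. For the annulus in (K4), $d(x)=\min(|x|-r_1,r_2-|x|)$ and $\mathcal{U}$ is the annulus minus the middle sphere. The closure in $\overline\Sigma$ matters. In the ellipse $x_1^2/a_1^2+x_2^2/a_2^2<1$ with $a_1>a_2$ and $e^2=a_1^2-a_2^2$, the squared distance from $(p,0)$ to $(a_1\cos t,a_2\sin t)$ is $e^2\cos^2t-2a_1p\cos t+p^2+a_2^2$. So $(p,0)$ has two nearest boundary points when $|p|<e^2/a_1$, and then lies in $\Sigma$ (see the proof of Proposition~\ref{prop:dist}(iv)); the point $(e^2/a_1,0)$ has only one nearest boundary point but lies in $\overline\Sigma$, hence not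 in $\mathcal{U}$.

\section{The interval, and the plan of the proof}\label{sec:plan}

\begin{example}\label{ex:interval}
Let $\Omega=(0,2R)$. By (K1), $\varphi'>0$ on $(0,R)$ and $\varphi'(R)=0$, so on $(0,R)$, where $d(x)=x$, the equation is linear: $\varphi''+\tau\varphi'+\lambda\varphi=0$. Lemma~\ref{lem:lambda} below gives $\lambda\to0$, so for large $\tau$ the numbers $\mu_\pm=\frac12(\tau\pm\sqrt{\tau^2-4\lambda})$ are real, with $\mu_++\mu_-=\tau$, $\mu_+\mu_-=\lambda$, and $\mu_-\le2\lambda/\tau\to0$. Since $\varphi(0)=0$, we have $\varphi=C(e^{-\mu_-x}-e^{-\mu_+x})$, and $\varphi(R)=1$ gives $C\to1$. The condition $\varphi'(R)=0$ reads $\mu_-=\mu_+e^{-(\mu_+-\mu_-)R}$. Therefore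
\[
\lambda=(1+o(1))\,\tau^2e^{-\tau R},\qquad
\varphi'(x)=C\mu_+e^{-\mu_+x}\bigl(1-e^{-(\mu_+-\mu_-)(R-x)}\bigr).
\]
On $[0,R-\delta]$ this gives $\varphi'=(1+o(1))\tau e^{-\tau d}$ and, by integration from $x$ to $R$, $w=C(e^{-\mu_+x}-e^{-\mu_+R})+O(\tau e^{-\tau R})=(1+o(1))e^{-\tau d}$.
\end{example}

Three features of this example persist in general. The gradient has size $e^{-\tau d}$ on the exponential scale. The eigenvalue has size at most $e^{-\tau R}$ on that scale, so it is negligible wherever $d<R$, which is the case on $\mathcal{U}$. And once $\lambda$ is neglected, the decreasing solutions of \eqref{eq:w} on an interval are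
\begin{equation}\label{eq:profiles}
w=\alpha+\beta e^{-\tau x},\qquad\beta\ge0 .
\end{equation}
The additive constant $\alpha$ is invisible to the equation. If $\alpha\gg e^{-\tau x}$, then $-\frac1\tau\log w$ is nearly constant and tells nothing about $\nabla w$; the information is recovered by subtracting $\alpha$ first. In the interval, $\alpha$ is negligible because $w(x)$ is the integral of $\varphi'$ along a path on which $d$ increases up to the point where $w=0$. In a general domain, a path from $x$ to the maximum point of $\varphi$ may have to pass through points much closer to $\partial\Omega$ than $x$, and this argument does not bound $w(x)$ by $e^{-\tau d(x)}$. We therefore work with $w_\tau-c_\tau$, where the constants $c_\tau$ depend on the point under consideration. The proof runs as follows.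
\begin{enumerate}
\item The upper bound $|\nabla\varphi_\tau|\le C_\theta\tau e^{-\theta\tau d}$, for every $\theta<1$, holds in all of $\Omega$ (Section~\ref{sec:upper}).
\item Call $x\in\mathcal{U}$ \emph{good} if $-\frac1\tau\log(w_\tau-c_\tau)\to d$ uniformly near $x$ for suitable $c_\tau$. Near a good point all the conclusions of Theorem~\ref{thm:main} hold (Section~\ref{sec:bernstein}).
\item Points in a layer of fixed width along $\partial\Omega$ are good, with $c_\tau=0$ (Section~\ref{sec:lower}).
\item The good set spreads along rays and fills $\mathcal{U}$ (Sections~\ref{sec:continuation}--\ref{sec:extension}).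
\end{enumerate}
The last step is the heart of the matter. Let $x^*$ be a point on the frontier of the good set. A lower bound for $w-c_\tau$ travels along a segment at the cost of a factor $e^{-\tau\cdot\text{length}}$, provided $w\ge c_\tau$ in a tube around the segment (Lemma~\ref{lem:propagate}). An upper bound follows from step~1, provided $w-c_\tau$ is negligible at some point that can be reached from $x$ without decreasing $d$. Both demands are met if $c_\tau$ is the minimum of $w$ over a region around $x^*$ \emph{and this minimum is attained, up to a negligible error, at the deep end of the region}. So we need $\varphi$ to be almost increasing in directions that point away from the boundary, in a region that is not yet known to be good. This comes from a reflection argument (Section~\ref{sec:reflection}), which we first carry out in the plane, where it takes a few lines.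

``For large $\tau$'' means for $\tau$ above a threshold that may depend on $\Omega$ and on the parameters fixed so far, but never on the point at which an estimate is asserted.

\section{Preliminaries}\label{sec:prelim}

\subsection{Elliptic estimates}

The right side of $-\Delta\varphi=\tau|\nabla\varphi|+\lambda\varphi$ is continuous, so $\varphi\in W^{2,p}_{\mathrm{loc}}(\Omega)$ for all $p<\infty$. Then $\nabla\varphi$ is locally H\"older continuous, so is the right side, and $\varphi\in C^{2,\alpha}_{\mathrm{loc}}(\Omega)$ by Schauder theory. Where $\nabla\varphi\ne0$ the nonlinearity is smooth and the bootstrap continues, so $\varphi$ is $C^\infty$ there. We use the following facts; all coefficients are bounded and measurable.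
\begin{itemize}
\item[(E1)] For $p,p'\in\mathbb{R}^n$, $|p|-|p'|=\beta\cdot(p-p')$ with $|\beta|\le1$: take $\beta=(|p|-|p'|)(p-p')/|p-p'|^2$ if $p\ne p'$. In particular $|\nabla f|=\beta\cdot\nabla f$ with $|\beta|\le1$.
\item[(E2)] (Weak maximum principle, \cite[Theorem~3.1]{GT}.) If $\mathcal{A}$ is bounded and open, $f\in C^2(\mathcal{A})\cap C(\overline{\mathcal{A}})$ and $\Delta f-\beta\cdot\nabla f\ge0$, then $\max_{\overline{\mathcal{A}}}f=\max_{\partial\mathcal{A}}f$.
\item[(E3)] (Interior estimate, \cite[Theorem~9.11]{GT} with $p>n$ and Sobolev embedding.) If $f\in C^2(B_1)$ and $\Delta f=\beta\cdot\nabla f+cf+h$ with $|\beta|,|c|\le1$, then $\|f\|_{C^{1,\alpha}(B_{1/2})}\le C(n)(\|f\|_{L^\infty(B_1)}+\|h\|_{L^\infty(B_1)})$ for some $\alpha\in(0,1)$.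
\item[(E4)] (Harnack inequality, \cite[Theorem~8.20]{GT}.) If $f\in C^2(B_4)$, $f\ge0$ and $\Delta f=\beta\cdot\nabla f+cf$ with $|\beta|,|c|\le1$, then $\sup_{B_1}f\le C(n)\inf_{B_1}f$.
\item[(E5)] Let $W_k\in C^2(B_{\rho_k})$, $\rho_k\to\infty$, be locally uniformly bounded, with $\Delta W_k=|\nabla W_k|+h_k$ and $h_k\to0$ locally uniformly. Then a subsequence converges in $C^1_{\mathrm{loc}}(\mathbb{R}^n)$ to some $W\in C^2(\mathbb{R}^n)$ with $\Delta W=|\nabla W|$. Indeed, (E3) on unit balls gives local $C^{1,\alpha}$ bounds, the equation passes to the limit in the weak form, and $W\in C^2$ because $|\nabla W|$ is locally H\"older continuous.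
\end{itemize}
The natural length scale of \eqref{eq:main} is $1/\tau$: in the variable $Y=\tau(x-x_0)$ the drift has size $1$, and this is how (E3)--(E5) will be applied.

\subsection{The distance to the boundary}

A \emph{foot} of $x\in\Omega$ is a point $y\in\partial\Omega$ with $|x-y|=d(x)$. Then $x-y$ is normal to $\partial\Omega$ at $y$ and the segment from $y$ to $x$ runs inside $B(x,d(x))\subset\Omega$, so $x=\Phi(y,d(x))$. Since $\partial\Omega$ is compact and $C^2$, there is $r_e>0$ such that $B(y+r_e\nu(y),r_e)\subset\Omega$ and $B(y-r_e\nu(y),r_e)\cap\Omega=\emptyset$ for all $y\in\partial\Omega$. Let $S_y=-D\nu(y)$ be the shape operator on the tangent space; if $\nu(y)=e_n$ and $\Omega$ lies above the graph $x_n=f(x')$ near $y=0$, then $S_y=\nabla^2f(0)$. Its eigenvalues $k_i(y)$ are the principal curvatures. For $n=1$ the statements on curvature below are void. We write $\|\cdot\|$ for the operator norm.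

\begin{proposition}\label{prop:dist}
Let $n\ge1$.
\begin{itemize}
\item[(i)] $r_e\le\ell\le R$, and $d(\Phi(y,t))=t$ for $0\le t\le\ell(y)$.
\item[(ii)] $\mathcal{U}$ is open and $\ell$ is lower semicontinuous. Each $x\in\mathcal{U}$ has a unique foot $\pi(x)$; $\pi\in C^1(\mathcal{U})$, $d\in C^2(\mathcal{U})$, $\nabla d=\nu\circ\pi$; $\pi$ and $\nabla d$ are constant along rays; and $d<R$ on $\mathcal{U}$.
\item[(iii)] $|\Omega\setminus\mathcal{U}|=0$.
\item[(iv)] If $V\subset\Omega$ is open and $d$ is differentiable at every point of $V$, then $V\subset\mathcal{U}$. Consequently $\mathcal{U}=\Omega\setminus\overline\Sigma$.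
\item[(v)] $\{0<d<r_e\}\subset\mathcal{U}$, and $\|\nabla^2d\|\le2/r_e$ on $\{0<d\le r_e/2\}$.
\end{itemize}
\end{proposition}

\begin{proof}
(i) If $\Phi(y,t)\in\Omega$, $d(\Phi(y,t))=t$ and $0<t'<t$, then $\Phi(y,t')\in B(\Phi(y,t),t)\subset\Omega$ and $t'=t-(t-t')\le d(\Phi(y,t'))\le t'$, because $d$ is $1$-Lipschitz and $y\in\partial\Omega$. The end points follow by continuity. The interior ball gives $\ell\ge r_e$, and $\ell(y)=d(\Phi(y,\ell(y)))\le R$.

(ii) Let $x=\Phi(y,t)$ with $0<t<\ell=\ell(y)$. The ball $B(\Phi(y,\ell),\ell)$ lies in $\Omega$ and, by the equality case of the triangle inequality, contains $\overline B(x,t)\setminus\{y\}$. So $y$ is the only foot of $x$. The same ball lies above the graph of $f$, which gives $f(x')\le\ell-\sqrt{\ell^2-|x'|^2}$ and $k_i(y)\le1/\ell$. The differential of the $C^1$ map $\Phi$ at $(y,t)$ sends a tangent vector $\xi$ to $(I-tS_y)\xi$ and $\partial_t$ to $\nu(y)$. As $1-tk_i>0$, it is invertible, and $\Phi$ is a $C^1$ diffeomorphism from a neighborhood of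 $(y,t)$ onto a neighborhood of $x$. By compactness of $\partial\Omega$ and uniqueness of the foot of $x$, feet $y'$ of points $x'$ near $x$ are near $y$; since $x'=\Phi(y',d(x'))$, the pair $(y',d(x'))$ is the image of $x'$ under the local inverse. Hence near $x$ the foot is unique, $\pi$ and $d$ are $C^1$, and $d(\Phi(y',t'))=t'$ for all $(y',t')$ near $(y,t)$. The last property gives $\ell(y')>t'$ for such $(y',t')$, so $\mathcal{U}$ is open, and $\liminf_{y'\to y}\ell(y')\ge t$ for every $t<\ell(y)$. Since $|\nabla d|\le1$ and $d$ has derivative $1$ in the direction $\nu(\pi(x))$, we get $\nabla d=\nu\circ\pi\in C^1$. Finally $d(x)=t<\ell\le R$.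

(iii) If $x\in\Omega\setminus\mathcal{U}$ has foot $y$, then $d(x)\le\ell(y)$ by definition of $\ell$, and $d(x)<\ell(y)$ is excluded; so $x=\Phi(y,\ell(y))$. The function $\ell$ is lower semicontinuous, hence Borel, so its graph is a null set in $\partial\Omega\times\mathbb{R}$ by Fubini's theorem. In charts $\Phi$ is a locally Lipschitz map between $n$-dimensional spaces, so it maps null sets to null sets.

(iv) If $d$ is differentiable at $x$ and $y$ is a foot, then $|\cdot-y|-d\ge0$ vanishes at $x$, so $\nabla d(x)=(x-y)/d(x)$. Thus feet of points of $V$ are unique, they depend continuously on the point by compactness, and $\nabla d$ is a continuous unit field on $V$. Let $x\in V$ have foot $y$, and solve $\gamma'=\nabla d(\gamma)$, $\gamma(0)=x$, by Peano's theorem. For small $s>0$,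
\[
d(x)+s=d(\gamma(s))\le|\gamma(s)-y|\le|\gamma(s)-x|+d(x)\le s+d(x).
\]
Equality throughout gives $\gamma(s)=\Phi(y,d(x)+s)$, so $\ell(y)\ge d(x)+s$ and $x\in\mathcal{U}$. Taking $V=\Omega\setminus\overline\Sigma$ gives one inclusion; the other holds because $\mathcal{U}$ is open and disjoint from $\Sigma$.

(v) The inclusion follows from $\ell\ge r_e$. The two tangent balls give $|k_i|\le1/r_e$. Differentiating $\nabla d(\Phi(y,t))=\nu(y)$ in $y$ and in $t$ gives $\nabla^2d\,(I-tS_y)\xi=-S_y\xi$ and $\nabla^2d\,\nu=0$, so the eigenvalues of $\nabla^2d$ are $0$ and $-k_i/(1-tk_i)$, of modulus at most $2/r_e$ for $t\le r_e/2$.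
\end{proof}

\section{Upper bounds for the eigenvalue and the gradient}\label{sec:upper}

\begin{lemma}\label{lem:lambda}
Let $n\ge1$ and $\varepsilon\in(0,1)$. Then $\lambda(\tau)\le e^{-(1-\varepsilon)\tau R}$ for large $\tau$.
\end{lemma}

\begin{proof}
We build a subsolution in a ball slightly smaller than an inscribed ball of radius $R$; the hyperbolic cosine is a smooth substitute for the exponential of the radius. Let $d(p)=R$, $\rho=(1-\varepsilon)R$, $\tau'=(1-\varepsilon)\tau$, $r=|x-p|$ and, on $\overline B(p,\rho)\subset\Omega$,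
\[
\psi=\cosh(\tau'\rho)-\cosh(\tau'r),\qquad g(r)=|\nabla\psi|=\tau'\sinh(\tau'r).
\]
Then $-\Delta\psi-\tau|\nabla\psi|=g'+\frac{n-1}rg-\tau g=g\,[\tau'\coth(\tau'r)+\frac{n-1}r-\tau]$. The function $(1-\varepsilon)\coth((1-\varepsilon)s)+\frac{n-1}s$ decreases to $1-\varepsilon$, so it is at most $1$ for $s\ge s_\varepsilon$, and the bracket is $\le0$ for $r\ge s_\varepsilon/\tau$. For $r<s_\varepsilon/\tau$, the inequality $\sinh s\le s\cosh s$ gives $g'+\frac{n-1}rg\le n\tau^2\cosh s_\varepsilon$, while $\psi\ge\frac12e^{\tau'\rho}-\cosh s_\varepsilon\ge\frac14e^{\tau'\rho}$ for large $\tau$. Hence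
\[
-\Delta\psi-\tau|\nabla\psi|\le\mu\psi\quad\text{in }B(p,\rho),\qquad\mu=4n\tau^2\cosh(s_\varepsilon)\,e^{-(1-\varepsilon)^2\tau R}.
\]
Let $t=\max_{\overline B(p,\rho)}\psi/\varphi>0$; it is attained at an interior point $x_1$, since $\psi=0$ on the sphere. At $x_1$ the function $t\varphi-\psi$ has its minimum $0$, so the gradients of $t\varphi$ and $\psi$ agree and $0\ge-\Delta(t\varphi-\psi)\ge\lambda t\varphi-\mu\psi=(\lambda-\mu)\psi(x_1)$. Thus $\lambda\le\mu\le e^{-(1-3\varepsilon)\tau R}$ for large $\tau$, and $\varepsilon$ is arbitrary.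
\end{proof}

\emph{From here to the end of Section~\ref{sec:extension} we assume $n\ge2$.} The gradient bound will be proved by blowing up at a point where it is worst. The limit is an entire solution of $\Delta W=|\nabla W|$ that grows more slowly than $e^{|Y|}$, and such solutions are trivial.

\begin{lemma}\label{lem:liouville}
Let $W\in C^2(\mathbb{R}^n)$ satisfy $\Delta W=|\nabla W|$ and $|\nabla W(Y)|\le Ce^{\theta|Y|}$ with $\theta\in(0,1)$. Then $W$ is constant.
\end{lemma}

The solution $W=e^{-Y_1}$ shows that $\theta=1$ is not allowed.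

\begin{proof}
Fix $Y_0\in\mathbb{R}^n$ and $\eta\in(0,1)$. For $r=|Y-Y_0|\ge\eta$ let $\Psi=\int_\eta^re^tt^{1-n}\,dt$. Then $\Delta\Psi=r^{1-n}(r^{n-1}\Psi_r)_r=e^rr^{1-n}=|\nabla\Psi|$. For $\epsilon>0$ the function $W_\epsilon=\max_{\overline B(Y_0,\eta)}W+\epsilon\Psi$ solves the same equation. We have $W\le W_\epsilon$ on $\partial B(Y_0,\eta)$, and also on all large spheres around $Y_0$, because $|W|=O(e^{\theta r})$ while $\Psi\ge e^{r-1}r^{1-n}$ for $r\ge2$. By (E1), $W-W_\epsilon$ solves $\Delta f=\beta\cdot\nabla f$ with $|\beta|\le1$, so $W\le W_\epsilon$ for $r\ge\eta$ by (E2). Letting $\epsilon\to0$ and then $\eta\to0$ gives $W\le W(Y_0)$ everywhere, for every $Y_0$.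
\end{proof}

\begin{lemma}\label{lem:grad}
For each $\theta\in(0,1)$ there is $C_\theta$ such that $|\nabla\varphi_\tau|\le C_\theta\tau e^{-\theta\tau d}$ on $\overline\Omega$ for large $\tau$.
\end{lemma}

\begin{proof}
First we show $|\nabla\varphi|\le C_0\tau$ for large $\tau$; this will keep the blow-up points away from the boundary. By (K2), $\varphi\le2(1-e^{-\tau d})\le2\tau d$ for large $\tau$. Let $x\in\Omega$, $s=\frac12\min(d(x),1/\tau)$ and $\tilde\varphi(Y)=\varphi(x+sY)$ for $|Y|<1$. Then $-\Delta\tilde\varphi=s\tau|\nabla\tilde\varphi|+s^2\lambda\tilde\varphi$ with $s\tau\le1$ and $s^2\lambda\le1$, so (E3) gives $s|\nabla\varphi(x)|\le C\sup_{B(x,s)}\varphi$. If $d(x)\ge1/\tau$, then $\varphi\le1$ yields $|\nabla\varphi(x)|\le2C\tau$. If $d(x)<1/\tau$, then $\sup_{B(x,s)}\varphi\le3\tau d(x)$ and $s=d(x)/2$ yield $|\nabla\varphi(x)|\le6C\tau$. The bound extends to $\overline\Omega$ by continuity.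

Let $S_\tau=\max_{\overline\Omega}|\nabla\varphi_\tau|e^{\theta\tau d}$. If the lemma fails, $S_{\tau_k}/\tau_k\to\infty$ for some $\tau_k\to\infty$. Let $x_k$ be a point where the maximum is attained. Since $S_{\tau_k}\le C_0\tau_ke^{\theta\tau_kd(x_k)}$, we have $\tau_kd(x_k)\to\infty$. Put $N_k=|\nabla\varphi(x_k)|=S_{\tau_k}e^{-\theta\tau_kd(x_k)}\ge\tau_ke^{-\theta\tau_kR}$ for large $k$, and
\[
W_k(Y)=\frac{\tau_k}{N_k}\bigl(w(x_k+Y/\tau_k)-w(x_k)\bigr),\qquad|Y|<\tau_kd(x_k).
\]
By \eqref{eq:w}, $\Delta W_k=|\nabla W_k|+\lambda\varphi/(\tau_kN_k)$, and $\lambda/(\tau_kN_k)\le\lambda e^{\theta\tau_kR}\tau_k^{-2}\to0$ by Lemma~\ref{lem:lambda}, because $\theta<1$. Moreover $W_k(0)=0$, $|\nabla W_k(0)|=1$ and, by the choice of $x_k$,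
\[
|\nabla W_k(Y)|\le e^{\theta\tau_k(d(x_k)-d(x_k+Y/\tau_k))}\le e^{\theta|Y|}.
\]
By (E5) there is a limit $W$ with $\Delta W=|\nabla W|$, $|\nabla W|\le e^{\theta|Y|}$ and $|\nabla W(0)|=1$, which contradicts Lemma~\ref{lem:liouville}.
\end{proof}

\section{Lower bounds and the boundary layer}\label{sec:lower}

Lower bounds for $w$ come from radial barriers that decay slightly faster than $e^{-\tau r}$. The excess rate absorbs both the curvature of the spheres and the term $\lambda\varphi$. For $a=1+\varepsilon$ and $r=|x-z|>0$,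
\begin{equation}\label{eq:radial}
\Delta e^{-a\tau r}-\tau\bigl|\nabla e^{-a\tau r}\bigr|=e^{-a\tau r}\Bigl[a^2\tau^2-\frac{n-1}ra\tau-a\tau^2\Bigr]=a\tau e^{-a\tau r}\Bigl[\varepsilon\tau-\frac{n-1}r\Bigr].
\end{equation}

\begin{lemma}\label{lem:compare}
Let $\mathcal{A}\subset\Omega$ be open, $c\in\mathbb{R}$, and $\psi\in C^2(\mathcal{A})\cap C(\overline{\mathcal{A}})$ with $\Delta\psi-\tau|\nabla\psi|>\lambda$ in $\mathcal{A}$ and $\psi\le w-c$ on $\partial\mathcal{A}$. Then $\psi\le w-c$ in $\mathcal{A}$.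
\end{lemma}

\begin{proof}
At an interior minimum of $w-\psi$ we would have $\nabla w=\nabla\psi$ and, by \eqref{eq:w} and $\varphi\le1$, $\tau|\nabla\psi|+\lambda\ge\Delta w\ge\Delta\psi$, which is impossible. So the minimum over $\overline{\mathcal{A}}$ lies on $\partial\mathcal{A}$.
\end{proof}

\begin{lemma}\label{lem:layer}
There is $r_*\in(0,r_e/2)$ such that for all $\varepsilon,\theta\in(0,1)$ there is $C$ with
\[
\tfrac12e^{-(1+\varepsilon)\tau d}\le w_\tau\le Ce^{-\theta\tau d}\quad\text{on }\{0<d\le r_*\}\text{ for large }\tau .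
\]
\end{lemma}

\begin{proof}
\emph{Lower bound.} Let $a=1+\varepsilon$, $\varrho=\min(r_e,R/4)$, $y\in\partial\Omega$, and let $z=y-r_e\nu(y)$ be the center of the exterior ball. On $\mathcal{A}=\Omega\cap B(z,r_e+\varrho)$ we have $r_e\le r=|x-z|<r_e+\varrho$. Let $\psi=e^{-a\tau(r-r_e)}-e^{-a\tau\varrho}$. By \eqref{eq:radial}, for large $\tau$,
\[
\Delta\psi-\tau|\nabla\psi|\ge\tfrac12\varepsilon\tau^2e^{-2\tau\varrho}\ge\tfrac12\varepsilon\tau^2e^{-\tau R/2}>\lambda,
\]
where the last step is Lemma~\ref{lem:lambda}. On $\partial\mathcal{A}\cap\partial\Omega$ we have $\psi\le1=w$, and on the sphere $r=r_e+\varrho$ we have $\psi=0\le w$. So $w\ge\psi$ by Lemma~\ref{lem:compare}. A point $x$ with $d(x)\le\varrho/2$ and foot $y$ has $r=r_e+d(x)$, whence $w(x)\ge e^{-a\tau d(x)}(1-e^{-a\tau\varrho/2})\ge\frac12e^{-a\tau d(x)}$ for large $\tau$.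

\emph{Upper bound.} Let $\varrho_1=\varrho/2$ and let $x_{\max}$ be a maximum point of $\varphi$. As $w(x_{\max})=0$, the lower bound gives $d(x_{\max})>\varrho_1$. Cover the compact set $\{d\ge\varrho_1\}$ by finitely many balls $B(p_i,\varrho_1/2)$ with $d(p_i)\ge\varrho_1$; in these balls $d\ge\varrho_1/2$. Since $\Omega$ is connected (this is the only place where we use it directly), the $p_i$ can be joined by polygonal arcs in $\Omega$. So there are $\varrho_0\in(0,\varrho_1/2]$ and $L_1$, independent of $\tau$, such that any two points of $\{d\ge\varrho_1\}$ are joined by a path of length at most $L_1$ in $\{d\ge\varrho_0\}$. Let $r_*=\varrho_0/2$ and $0<d(x)\le r_*$. Follow the ray through $x$ up to depth $\varrho_1<r_e\le\ell$, then such a path to $x_{\max}$. By Lemma~\ref{lem:grad},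
\[
w(x)\le\int_{d(x)}^{\varrho_1}C_\theta\tau e^{-\theta\tau s}\,ds+L_1C_\theta\tau e^{-\theta\tau\varrho_0}\le C_\theta\Bigl(\frac1\theta+L_1\tau e^{-\theta\tau r_*}\Bigr)e^{-\theta\tau d(x)} .\qedhere
\]
\end{proof}

The next lemma moves a lower bound for $w-c$ along a segment by a chain of annuli of fixed size. Each link costs a factor $\frac12$ besides the expected exponential, and the number of links does not depend on $\tau$. The hypothesis $w\ge c$ in the tube is needed on the outer spheres of the annuli.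

\begin{lemma}\label{lem:propagate}
Let $\varepsilon\in(0,1)$ and $\delta,L_0>0$. There is $\tau_1=\tau_1(n,\varepsilon,\delta,L_0)$ such that the following holds for $\tau\ge\tau_1$. Let $[z,x]$ be a segment of length $L\le L_0$ whose closed $\delta$-neighborhood lies in $\Omega$. Let $c\in\mathbb{R}$, $m>0$, and assume that $w\ge c$ on that neighborhood, $w\ge c+m$ on $\overline B(z,\delta/2)$, and $me^{-(1+\varepsilon)\tau(L+2\delta)}\ge\lambda$. Then $w(x)\ge c+me^{-(1+\varepsilon)\tau(L+\delta)}$.
\end{lemma}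

\begin{proof}
The case $L=0$ is contained in the hypotheses. Let $L>0$, $a=1+\varepsilon$, $K=\lceil8L/\delta\rceil$, $l=L/K\le\delta/8$, let $z=z_0,z_1,\dots,z_K=x$ divide the segment equally, and put $m_j=2^{-j}e^{-aj\tau l}m$. Choose $\tau_1$ such that, for $\tau\ge\tau_1$, $2^{8L_0/\delta+1}\le e^{\tau\delta}$, $\varepsilon\tau\ge4(n-1)/\delta$, $\varepsilon\tau^2>2$ and $e^{-3\tau\delta/8}\le\frac12$. Then $m_j\ge m_K\ge me^{-\tau\delta-a\tau L}$ for all $j$. We prove by induction that $w\ge c+m_j$ on $\overline B(z_j,\delta/2)$; for $j=K$ this gives the lemma.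

The case $j=0$ is a hypothesis. Given the claim for $j<K$, let $r=|\cdot-z_j|$ and, on the annulus $\delta/2\le r\le\delta$, let $\psi=m_j(e^{-a\tau(r-\delta/2)}-e^{-a\tau\delta/2})$. There $\frac{n-1}r\le\frac{\varepsilon\tau}2$, so \eqref{eq:radial} gives
\[
\Delta\psi-\tau|\nabla\psi|\ge\frac{\varepsilon\tau^2}2\,m_je^{-a\tau\delta/2}>me^{-\tau\delta-a\tau(L+\delta/2)}\ge me^{-a\tau(L+2\delta)}\ge\lambda .
\]
On the inner sphere $\psi\le m_j\le w-c$, and on the outer sphere $\psi=0\le w-c$. By Lemma~\ref{lem:compare}, $w-c\ge\psi$ in the annulus. A point of $\overline B(z_{j+1},\delta/2)$ has $r\le\delta/2+l$. If $r\le\delta/2$, then $w-c\ge m_j\ge m_{j+1}$. Otherwise $w-c\ge m_je^{-a\tau l}(1-e^{-a\tau(\delta/2-l)})\ge m_{j+1}$, because $\delta/2-l\ge3\delta/8$.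
\end{proof}

\section{From logarithmic asymptotics to convergence of gradients}\label{sec:bernstein}

This section closes the two gaps in the formal argument of the introduction. The statement is formulated for sequences of local solutions and for a general solution $D_k$ of the eikonal equation, because it will also be used after a rescaling near the boundary.

\begin{proposition}\label{prop:A}
Let $\tau_k\to\infty$, $\rho>0$, and on $B^k=B(z_k,\rho)$ let $\varphi_k\in C^2$ satisfy $0<\varphi_k\le1$ and $-\Delta\varphi_k-\tau_k|\nabla\varphi_k|=\lambda_k\varphi_k$, with $0\le\lambda_k\to0$. Let $c_k\in\mathbb{R}$ be such that $f_k=1-\varphi_k-c_k>0$ on $B^k$, and put $u_k=-\frac1{\tau_k}\log f_k$. Let $D_k\in C^2(B^k)$ satisfy $|\nabla D_k|=1$ and $\|\nabla^2D_k\|\le C_D$. Assume that $\varepsilon_k=\sup_{B^k}|u_k-D_k|\to0$ and that $\lambda_k/f_k\le e^{-\kappa_1\tau_k}$ on $B^k$ for some $\kappa_1>0$. Then $\nabla u_k-\nabla D_k\to0$ uniformly on $B(z_k,\rho/4)$.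
\end{proposition}

The profiles \eqref{eq:profiles} show what has to be excluded. For $f=\alpha+\beta e^{-\tau s}$ with $\alpha,\beta>0$, the slope of $u=-\frac1\tau\log f$ is $\beta/(\alpha e^{\tau s}+\beta)$, which passes from $1$ to $0$ over a length of order $1/\tau$. So the equation alone permits every value in the segment $[0,\nabla D]$. Step~1 shows that nothing outside this segment occurs. Step~2 uses that the transition goes one way only: once the slope has dropped it stays low, and then $u$ falls behind $D$.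

\begin{proof}
We drop the index $k$ where possible and write $P=\nabla u=\nabla\varphi/(\tau f)$ and, where $P\ne0$, $b=P/|P|$. The computation leading to \eqref{eq:log} used only the equation, so
\begin{equation}\label{eq:logP}
\frac1\tau\Delta u=|P|^2-|P|-h,\qquad 0\le h=\frac{\lambda\varphi}{\tau^2f}\le\tau^{-2}e^{-\kappa_1\tau}.
\end{equation}

\emph{Step 0: $|P|\le C_P(n)$ on $B(z,3\rho/4)$ for large $k$.} For $x$ in this ball, $V(Y)=f(x+Y/\tau)>0$ is defined on $B_4$ and solves $\Delta V=|\nabla V|+hV$ with $0\le h\le1$. By (E3) and (E4), $|\nabla V(0)|\le C\sup_{B_1}V\le C_PV(0)$, and $|\nabla V(0)|/V(0)=|P(x)|$. Since $\nabla\varphi=-\nabla f=\tau fP$, we also get $\nabla h=\frac\lambda\tau P+\tau hP\to0$ uniformly on $B(z,3\rho/4)$.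

\emph{Step 1: $\operatorname{dist}(P,[0,\nabla D])\to0$ uniformly on $B(z,\rho/2)$.} The distance from a point $p$ to a compact convex set $\mathcal{S}$ is the positive part of $\max_{|e|=1}(p\cdot e-\max_{\mathcal{S}}s\cdot e)$. For $\mathcal{S}=[0,\nabla D]$ it therefore suffices to bound $P_e=P\cdot e$ from above by $\max(0,e\cdot\nabla D)+o(1)$, uniformly in the point and the unit vector $e$. We apply the maximum principle to $P_e$ plus three correction terms. Fix $r\in(0,\rho/8)$ and $\eta\in(0,1)$, and let $M=\min(\tau^{1/2},\varepsilon_k^{-1/2})$, with $M=\tau^{1/2}$ if $\varepsilon_k=0$; then $M\to\infty$, $M\varepsilon_k\to0$ and $M/\tau\to0$. For $x_1\in B(z,\rho/2)$ consider, on $\overline B(x_1,r)$,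
\[
Q=P_e+\eta|P|^2-M(u-D)-K|x-x_1|^2,\qquad Kr^2=2C_P+C_P^2+1 .
\]
The last term localizes. The term $M(u-D)$ is small in size but will enter the differential inequality with the large weight $M$ and fix the direction of $P$. The term $\eta|P|^2$ will produce a bound on $\nabla^2u$ and, through \eqref{eq:logP}, force $|P|$ to be near $0$ or $1$. Below, $o(1)$ tends to $0$ as $k\to\infty$ for fixed $r,\eta$, uniformly in $x_1$ and $e$.

On $\partial B(x_1,r)$ we have $Q-Q(x_1)\le2C_P+C_P^2+2M\varepsilon_k-Kr^2<0$ for large $k$, so $Q$ has an interior maximum point $x^*$, and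
\begin{equation}\label{eq:transfer}
P_e(x_1)\le Q(x_1)+M\varepsilon_k\le Q(x^*)+M\varepsilon_k\le P_e(x^*)+\eta|P(x^*)|^2+2M\varepsilon_k .
\end{equation}
If $P(x^*)=0$, then $P_e(x_1)\le o(1)$. Suppose $P(x^*)\ne0$. Then $u$ is smooth near $x^*$ and $Q$ is $C^2$ there. Let $\mathcal{L}=\frac1\tau\Delta-(2P-b)\cdot\nabla$ be the linearization of \eqref{eq:logP}. Since $\partial_i|P|=b\cdot\nabla P_i$ and $\partial_i|P|^2=2P\cdot\nabla P_i$, differentiating \eqref{eq:logP} gives $\mathcal{L}P_i=-\partial_ih$. With $|\nabla^2u|^2=\sum_{i,j}(\partial_{ij}u)^2$ it follows that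
\[
\mathcal{L}|P|^2=\frac2\tau|\nabla^2u|^2+2\sum_iP_i\,\mathcal{L}P_i=\frac2\tau|\nabla^2u|^2-2P\cdot\nabla h .
\]
Next, $\mathcal{L}u=(|P|^2-|P|-h)-2|P|^2+|P|=-|P|^2-h$ and $\mathcal{L}D=\frac1\tau\Delta D-(2|P|-1)\,b\cdot\nabla D$, so
\[
-\mathcal{L}(u-D)=J+h+\frac1\tau\Delta D,\qquad J=|P|^2-(2|P|-1)\,b\cdot\nabla D .
\]
The quantities $Mh$, $\frac M\tau|\Delta D|\le nC_D$, $|\nabla h|$ and $|\mathcal{L}(K|x-x_1|^2)|\le2nK+2K(2C_P+1)r$ are bounded independently of $k$, $x_1$, $e$. Since $\mathcal{L}Q(x^*)\le0$ at the maximum, we obtain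
\begin{equation}\label{eq:bern}
\frac{2\eta}\tau|\nabla^2u|^2+MJ\le C'\quad\text{at }x^*,
\end{equation}
with $C'$ independent of $k$, $x_1$, $e$. The quantity $J$ has no sign (it is close to $b\cdot\nabla D$ when $P$ is small), but $|J|\le C''=(C_P+1)^2$. Hence, at $x^*$,
\[
\bigl(|P|^2-|P|-h\bigr)^2=\frac{(\Delta u)^2}{\tau^2}\le\frac n{\tau^2}|\nabla^2u|^2\le\frac{n(C'+C''M)}{2\eta\tau}=o(1).
\]
So $|P|\,\bigl||P|-1\bigr|=o(1)$ at $x^*$. If $|P(x^*)|\le\frac12$, then $|P(x^*)|=o(1)$ and \eqref{eq:transfer} gives $P_e(x_1)\le o(1)$. If $|P(x^*)|>\frac12$, then $|P(x^*)|=1+o(1)$ and $J=1-b\cdot\nabla D+o(1)$. Now \eqref{eq:bern} gives $J\le C'/M$, so $|b-\nabla D|^2=2(1-b\cdot\nabla D)=o(1)$ and $P(x^*)=\nabla D(x^*)+o(1)$; then \eqref{eq:transfer} gives $P_e(x_1)\le e\cdot\nabla D(x_1)+C_Dr+\eta+o(1)$. In all cases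
\[
P_e(x_1)\le\max\bigl(0,e\cdot\nabla D(x_1)\bigr)+C_Dr+\eta+o(1),
\]
and Step~1 follows by letting $k\to\infty$ and then $r,\eta\to0$.

\emph{Step 2: $\liminf_k\inf_{B(z_k,\rho/4)}|P_k|\ge1$.} Let $0<\beta_0<\beta_1<1$. We claim that for large $k$: \emph{if $x\in B(z_k,3\rho/8)$, $|P_k(x)|\le\beta_0$ and $e=\nabla D_k(x)$, then $|P_k(x+se/\tau_k)|\le\beta_1$ for $s\in[0,1]$, and $|P_k(x+e/\tau_k)|\le\beta_0$.} Otherwise, along a subsequence, there are points $x_k$ that violate the claim, with $e_k=\nabla D_k(x_k)\to e_\infty$. Let $V_k(Y)=f_k(x_k+Y/\tau_k)/f_k(x_k)$ for $|Y|<\tau_k\rho/8$. Then $V_k(0)=1$, $-\nabla V_k/V_k=P_k(x_k+Y/\tau_k)$, so $e^{-C_P|Y|}\le V_k\le e^{C_P|Y|}$, and $\Delta V_k=|\nabla V_k|+h_kV_k$. By (E5) a subsequence converges in $C^1_{\mathrm{loc}}$ to some $V>0$ with $\Delta V=|\nabla V|$. By Step~1 and $|\nabla D_k(x_k+Y/\tau_k)-e_k|\le C_D|Y|/\tau_k$, we have $-\nabla V/V\in[0,e_\infty]$. So $V$ is a function $g$ of $s=Y\cdot e_\infty$ alone, with $g'\le0$ and $g''=|g'|=-g'$. Thus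 $g=\alpha+\beta e^{-s}$, where $\beta\ge0$ because $g'\le0$, $\alpha\ge0$ because $g>0$ as $s\to+\infty$, and $\alpha+\beta=g(0)=1$. Then $|\nabla V|/V=\beta/(\alpha e^s+\beta)$. Its value at $s=0$ is $\beta=\lim|P_k(x_k)|\le\beta_0$, so $\alpha>0$. It is nonincreasing, hence at most $\beta_0<\beta_1$ on $[0,1]$, and at $s=1$ it is $<\beta_0$ (it vanishes if $\beta=0$ and is $<\beta$ otherwise). Since $|P_k(x_k+se_k/\tau_k)|\to\beta/(\alpha e^s+\beta)$ uniformly for $s\in[0,1]$, the claim holds at $x_k$ for large $k$, a contradiction.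

Now suppose $|P_k(x_k)|\le\beta_0$ for some $x_k\in B(z_k,\rho/4)$ and infinitely many $k$, and let $e=\nabla D_k(x_k)$. Differentiating $|\nabla D_k|^2=1$ gives $\nabla^2D_k\nabla D_k=0$, so an integral curve of $\nabla D_k$ has $\gamma''=0$: the curve through $x_k$ is $x_k+te$, and $\nabla D_k=e$ on it. The claim can thus be iterated at the points $x_k+je/\tau_k\in B(z_k,3\rho/8)$, and gives $|P_k(x_k+te)|\le\beta_1$ for $0\le t\le t_k=\lfloor\tau_k\rho/8\rfloor/\tau_k$. Along this segment $u_k$ increases by at most $\beta_1t_k$ and $D_k$ by exactly $t_k$, so $(1-\beta_1)t_k\le2\varepsilon_k$. This is absurd, since $t_k\to\rho/8$ and $\varepsilon_k\to0$. As $\beta_0<1$ is arbitrary, Step~2 holds.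

By Steps~1 and~2, $P_k$ is within $o(1)$ of $t\nabla D_k$ for some $t\in[0,1]$ with $t\ge\beta_0-o(1)$, so $|P_k-\nabla D_k|\le1-\beta_0+o(1)$ on $B(z_k,\rho/4)$, for every $\beta_0<1$.
\end{proof}

\begin{definition}\label{def:good}
A point $x\in\mathcal{U}$ is \emph{good} if there are $\rho>0$ with $\overline B(x,\rho)\subset\mathcal{U}$ and numbers $c_\tau\in\mathbb{R}$, for large $\tau$, such that $w_\tau>c_\tau$ on $B(x,\rho)$ and $\sup_{B(x,\rho)}\bigl|-\frac1\tau\log(w_\tau-c_\tau)-d\bigr|\to0$ as $\tau\to\infty$. The set of good points is $\mathcal{G}$.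
\end{definition}

\begin{corollary}\label{cor:good}
The set $\mathcal{G}$ is open and contains $\{0<d<r_*\}$. On every compact subset of $\mathcal{G}$, $\nabla\varphi_\tau\ne0$ for large $\tau$, and $b_\tau\to\nabla d$ and $\frac1\tau\log|\nabla\varphi_\tau|\to-d$ uniformly.
\end{corollary}

\begin{proof}
If $x$ is good with radius $\rho$, every point of $B(x,\rho)$ is good with a smaller radius and the same $c_\tau$. If $0<d(x)<r_*$, take a closed ball around $x$ inside $\{0<d<r_*\}\subset\mathcal{U}$ and $c_\tau=0$; Lemma~\ref{lem:layer} gives $\theta d-\frac{\log C}\tau\le-\frac1\tau\log w\le(1+\varepsilon)d+\frac{\log2}\tau$ for all $\varepsilon,\theta\in(0,1)$.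

Let $x$ be good and $u=-\frac1\tau\log(w-c_\tau)$. On the compact set $\overline B(x,\rho)\subset\mathcal{U}$, $\nabla^2d$ is bounded and $R'=\max d<R$. So $w-c_\tau\ge e^{-\tau(R'+o(1))}$, and Lemma~\ref{lem:lambda} gives $\lambda/(w-c_\tau)\le e^{-\kappa_1\tau}$ for some $\kappa_1>0$ and large $\tau$. Proposition~\ref{prop:A} with $D_k=d$ applies along every sequence $\tau_k\to\infty$, so $\nabla u\to\nabla d$ uniformly on $B(x,\rho/4)$. There $\nabla\varphi=\tau e^{-\tau u}\nabla u$, so $b_\tau=\nabla u/|\nabla u|\to\nabla d$ and $\frac1\tau\log|\nabla\varphi|=\frac1\tau\log(\tau|\nabla u|)-u\to-d$. A compact subset of $\mathcal{G}$ is covered by finitely many such balls.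
\end{proof}

\section{The good set fills $\mathcal{U}$}\label{sec:continuation}

The mechanism that enlarges $\mathcal{G}$ is local. It says that a point is good as soon as almost a half-ball on its shallow side is good.

\begin{proposition}\label{prop:ext}
Let $x^*\in\mathcal{U}$ and let $N$ be a unit vector with $N\cdot\nabla d(x^*)>0$. Suppose that for every $\varepsilon'>0$ there is $\eta>0$ such that
\begin{equation}\label{eq:cone}
\{x\in B(x^*,\eta):\ N\cdot(x-x^*)<-\varepsilon'|x-x^*|\}\subset\mathcal{G}.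
\end{equation}
Then $x^*\in\mathcal{G}$.
\end{proposition}

The proof occupies Sections~\ref{sec:reflection} and~\ref{sec:extension}. We first draw the consequence. One would like to apply the proposition at a point of $\mathcal{U}\setminus\mathcal{G}$ where $d$ is smallest, with $N=\nabla d$. Such a point need not exist, because a minimizing sequence may approach $\overline\Sigma$. We therefore add to $d$ a penalty that confines the minimization to a thin tube of rays; the price is that $N$ is no longer $\nabla d$, which is why Proposition~\ref{prop:ext} allows a general $N$.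

\begin{proposition}\label{prop:GU}
$\mathcal{G}=\mathcal{U}$.
\end{proposition}

\begin{proof}
Suppose $x_0\in\mathcal{K}=\mathcal{U}\setminus\mathcal{G}$. By Corollary~\ref{cor:good}, $\mathcal{K}$ is relatively closed in $\mathcal{U}$ and $d\ge r_*$ on $\mathcal{K}$. Let $y_0=\pi(x_0)$ and $t_0=d(x_0)$. Since $\ell(y_0)>t_0$ and $\ell$ is lower semicontinuous, there are $a,\eta_0>0$ with $\ell(y)>t_0+\eta_0$ for $|y-y_0|\le a$, so
\[
T=\Phi\bigl(\{y\in\partial\Omega:|y-y_0|\le a\}\times[r_*/2,\,t_0+\eta_0]\bigr)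
\]
is a compact subset of $\mathcal{U}$. Let $\Lambda(x)=d(x)+\frac{t_0}{a^2}|\pi(x)-y_0|^2$. Then $\Lambda\in C^1(\mathcal{U})$ and $\nabla\Lambda\cdot\nabla d=1$, because $\pi$ is constant along rays. Let $x^*$ minimize $\Lambda$ on the compact set $\mathcal{K}\cap T\ni x_0$. From $\Lambda(x^*)\le\Lambda(x_0)=t_0$ and $d(x^*)\ge r_*$ we get $|\pi(x^*)-y_0|<a$ and $r_*/2<d(x^*)<t_0+\eta_0$. These strict inequalities persist for $x$ near $x^*$, and $x=\Phi(\pi(x),d(x))$, so $x^*$ is interior to $T$. Hence every $x$ near $x^*$ with $\Lambda(x)<\Lambda(x^*)$ is good. Let $N=\nabla\Lambda(x^*)/|\nabla\Lambda(x^*)|$; then $N\cdot\nabla d(x^*)=1/|\nabla\Lambda(x^*)|>0$. If $N\cdot(x-x^*)<-\varepsilon'|x-x^*|$, then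
\[
\Lambda(x)-\Lambda(x^*)\le-\varepsilon'|\nabla\Lambda(x^*)|\,|x-x^*|+o(|x-x^*|)<0
\]
for $x$ close to $x^*$. So \eqref{eq:cone} holds, and Proposition~\ref{prop:ext} gives $x^*\in\mathcal{G}$, a contradiction.
\end{proof}

\section{Reflection in spheres}\label{sec:reflection}

We need $\varphi$ to be almost increasing, in directions close to $N$, in a full neighborhood of $x^*$, knowing this only in the cone \eqref{eq:cone}. Let $F=-\log\varphi\ge0$. From $\nabla F=-\nabla\varphi/\varphi$ and $\Delta F=-\Delta\varphi/\varphi+|\nabla\varphi|^2/\varphi^2$ we get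
\begin{equation}\label{eq:F}
\Delta F=\tau|\nabla F|+|\nabla F|^2+\lambda ,
\end{equation}
an equation with no zero-order term. The difference of $F$ and its mirror image in a hyperplane therefore solves an equation $\Delta f=\beta\cdot\nabla f$, and one is tempted to compare them on a cap bounded by the mirror and by a surface on which the inequality is known. That surface must lie in the good set \eqref{eq:cone}, which is convex and does not contain $x^*$; so the flat piece of mirror spanned by its rim lies there too and never passes beyond $x^*$. A spherical mirror centered at a point $o$ far behind $x^*$ does better: its rim can lie on a flat disc $\Gamma$ in the good set while its top bulges past $x^*$ (Figure~\ref{fig:lens}). Two points $o+s\omega$ and $o+r\omega$ on a half-line from $o$ are mirror images in the sphere of radius $\sqrt{sr}$; in the variables $\sigma=\log s$, $\mu=\log r$ the mirror is determined by $\sigma+\mu$. We treat all mirrors at once by a maximum principle in the variables $(\omega,\sigma,\mu)$.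

\begin{lemma}\label{lem:twopoint}
Let $o\in\mathbb{R}^n$, $\tau>0$, $\lambda\ge0$, and let $F$ be a $C^2$ solution of \eqref{eq:F} near $x=o+s\omega$ and near $y=o+r\omega$, where $\omega\in S^{n-1}$ and $0<s<r$. Let $\zeta(\omega,\sigma,\mu)=F(o+e^\mu\omega)-F(o+e^\sigma\omega)$ and let $\chi=\chi(\sigma,\mu)$ be $C^2$. If $\zeta-\chi$ has a local maximum at $(\omega,\log s,\log r)$ and $\chi_\mu\ge\chi_\sigma>0$ there, then at this point
\begin{equation}\label{eq:twopoint}
\tau(r-s)\chi_\sigma\le(\partial_\mu-\partial_\sigma)^2\chi+(n-2)(\chi_\mu+\chi_\sigma).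
\end{equation}
\end{lemma}

\begin{proof}
Let $\dot F$ denote the derivative of $F$ with respect to the logarithm of the distance $\varrho$ to $o$. Since $\varrho\partial_\varrho F=\dot F$ and $\varrho^2\partial_\varrho^2F=\ddot F-\dot F$, polar coordinates give $\varrho^2\Delta F=\ddot F+(n-2)\dot F+\Delta_\omega F$ and $\varrho^2|\nabla F|^2=\dot F^2+|\nabla_\omega F|^2$. The first-order conditions are $\dot F(y)=\chi_\mu$, $-\dot F(x)=\chi_\sigma$, and $\nabla_\omega F(y)=\nabla_\omega F(x)$; let $T$ be the norm of this last vector. Among the second-order conditions we use $\Delta_\omega\zeta\le0$ and the one in the direction that keeps the mirror fixed, $(\partial_\mu-\partial_\sigma)^2(\zeta-\chi)\le0$. As $\zeta_{\mu\sigma}=0$, we have $(\partial_\mu-\partial_\sigma)^2\zeta=\ddot F(y)-\ddot F(x)$. Hence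
\[
r^2\Delta F(y)-s^2\Delta F(x)=\ddot F(y)-\ddot F(x)+(n-2)(\chi_\mu+\chi_\sigma)+\Delta_\omega\zeta
\]
is at most the right side of \eqref{eq:twopoint}. By \eqref{eq:F}, the left side of this identity equals
\[
\tau\Bigl[r\sqrt{\chi_\mu^2+T^2}-s\sqrt{\chi_\sigma^2+T^2}\Bigr]+\chi_\mu^2-\chi_\sigma^2+\lambda(r^2-s^2)\ \ge\ \tau(r-s)\sqrt{\chi_\sigma^2+T^2}\ \ge\ \tau(r-s)\chi_\sigma .\qedhere
\]
\end{proof}

The left side of \eqref{eq:twopoint} is a gain: in logarithmic coordinates the drift at radius $\varrho$ has strength $\tau\varrho$, which is larger at the outer point. The last term is a loss: the first-order term $(n-2)\dot F$ changes sign under the reflection.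

Fix $o\in\mathbb{R}^n$, a unit vector $N$, an angle $\alpha\in(0,\pi/2)$ and $s_0>0$, and set
\[
\Theta=\{\omega\in S^{n-1}:\omega\cdot N\ge\cos\alpha\},\qquad s_\Gamma(\omega)=\frac{s_0}{\omega\cdot N},\qquad\rho_0=\frac{s_0}{\cos\alpha}.
\]
The points $o+s_\Gamma(\omega)\omega$, $\omega\in\Theta$, form a flat disc $\Gamma$ orthogonal to $N$, whose rim lies on the sphere $|x-o|=\rho_0$; and $s_0\le s_\Gamma\le\rho_0$. Let $\mathcal{C}=\{o+s\omega:\omega\in\Theta,\ s_\Gamma(\omega)\le s\le\rho_0^2/s_0\}$.

\begin{proposition}\label{prop:mono}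
There is $\kappa_0=\kappa_0(n,s_0)>0$ and, for each $\delta>0$, there is $\tau_2=\tau_2(n,s_0,\delta)$ with the following property. Let $\tau\ge\tau_2$, $\lambda\ge0$, and let $F$ be a $C^2$ solution of \eqref{eq:F} in a neighborhood of $\mathcal{C}$, with $0\le F<1$ on $\mathcal{C}$ and
\begin{equation}\label{eq:gamma}
F(o+r\omega)\le F(o+s_\Gamma(\omega)\omega)\quad\text{whenever }\omega\in\Theta,\ s_\Gamma(\omega)\le r,\ s_\Gamma(\omega)\,r\le\rho_0^2 .
\end{equation}
Then $F(o+r\omega)-F(o+s\omega)\le e^{-\kappa_0\delta\tau^2}$ whenever $\omega\in\Theta$, $s_\Gamma(\omega)\le s\le r$ and $sr\le e^{-2\delta}\rho_0^2$.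
\end{proposition}

The power $\tau^2$ matters: the error will be compared with quantities as small as $e^{-\tau R}$.

\begin{proof}
Let $\kappa>0$ and let $g\in C^2(\mathbb{R})$ satisfy $g\ge0$ and $0\le g'\le\frac12$ on $[0,\infty)$. With $\sigma=\log s$, $\mu=\log r$ and $\zeta$ as in Lemma~\ref{lem:twopoint}, put
\[
H=\sigma+\mu+g(\mu-\sigma),\qquad H_0=2\log\rho_0,\qquad\chi=e^{\kappa(H-H_0)},
\]
\[
\mathcal{D}=\{(\omega,s,r):\ \omega\in\Theta,\ s_\Gamma(\omega)\le s\le r,\ H\le H_0\}.
\]
As $g\ge0$, we have $sr\le\rho_0^2$ on $\mathcal{D}$, so $r\le\rho_0^2/s_0$, both points lie in $\mathcal{C}$, and $\mathcal{D}$ is compact. We want to show $\zeta\le\chi$ on $\mathcal{D}$. Suppose that $\zeta-\chi$ has a positive maximum over $\mathcal{D}$ at $(\omega,s,r)$. None of the four constraints is active there: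
\begin{itemize}
\item if $s=r$, then $\zeta=0<\chi$;
\item if $s=s_\Gamma(\omega)$, then $\zeta\le0$ by \eqref{eq:gamma};
\item if $H=H_0$, then $\chi=1$, while $\zeta\le F(o+r\omega)<1$;
\item if $\omega\cdot N=\cos\alpha$, then $s_\Gamma(\omega)=\rho_0$, and $\rho_0\le s\le r$, $sr\le\rho_0^2$ force $s=r$.
\end{itemize}
The last item is the reason for the geometry: there is no lateral boundary on which information would be needed. So the maximum is a local maximum in $(\omega,\sigma,\mu)$, with $s<r$. We have $\chi_\mu=\kappa\chi(1+g')\ge\chi_\sigma=\kappa\chi(1-g')>0$. Since $(\partial_\mu-\partial_\sigma)H=2g'$ and $(\partial_\mu-\partial_\sigma)^2H=4g''$, we have $(\partial_\mu-\partial_\sigma)^2\chi=\kappa\chi(4g''+4\kappa g'^2)$. Dividing \eqref{eq:twopoint} by $\kappa\chi$ gives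
\begin{equation}\label{eq:key}
\tau(r-s)(1-g')\le4g''+4\kappa g'^2+2(n-2).
\end{equation}

\emph{The plane.} Let $n=2$ and $g=0$. Then \eqref{eq:key} reads $\tau(r-s)\le0$, which is false. Hence $\zeta\le(sr/\rho_0^2)^\kappa$ on $\mathcal{D}$ for \emph{every} $\kappa>0$, and letting $\kappa\to\infty$ gives $F(o+r\omega)\le F(o+s\omega)$ whenever $s_\Gamma(\omega)\le s\le r$ and $sr<\rho_0^2$. In the plane the monotonicity is exact and holds for every $\tau>0$. The rate $\kappa$ is free because $\partial_\mu-\partial_\sigma$ annihilates $\sigma+\mu$.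

\emph{All dimensions.} For $n\ge3$ and $g=0$, \eqref{eq:key} is contradictory only if $\tau(r-s)>2(n-2)$. The strip $\mu-\sigma\lesssim1/\tau$ along the diagonal remains, and there we need $g''$ negative of order one. Such a $g$ has $g'$ of order $1/\tau$ and size of order $1/\tau^2$, and the term $4\kappa g'^2$ then stays bounded for $\kappa$ of order $\tau^2$. Let $z_0=4n/s_0$, $a_0=enz_0/2$, $\kappa_0=1/(4a_0^2)$, $\kappa=\kappa_0\tau^2$ and
\[
g(t)=\frac{a_0z_0}{\tau^2}\bigl(1-e^{-\tau t/z_0}\bigr),\qquad g'(t)=\frac{a_0}\tau e^{-\tau t/z_0},\qquad g''(t)=-\frac{a_0}{z_0}e^{-\tau t/z_0}.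
\]
For $\tau\ge2a_0$ we have $0\le g'\le\frac12$ on $[0,\infty)$, and $4\kappa g'^2\le4\kappa_0a_0^2=1$. Put $z=\tau(\mu-\sigma)>0$. Since $r-s=s(e^{\mu-\sigma}-1)\ge s_0(\mu-\sigma)$, the left side of \eqref{eq:key} is at least $s_0z/2$, and \eqref{eq:key} implies
\[
\frac{s_0z}2+\frac{4a_0}{z_0}e^{-z/z_0}\le2n-3 .
\]
For $z\ge z_0$ the first term is at least $2n$; for $z<z_0$ the second is at least $4a_0/(ez_0)=2n$. This contradiction proves $\zeta\le\chi$ on $\mathcal{D}$. Finally let $\tau_2\ge2a_0$ satisfy $a_0z_0/\tau_2^2\le\delta$. If $s_\Gamma(\omega)\le s\le r$ and $sr\le e^{-2\delta}\rho_0^2$, then $H-H_0\le-2\delta+a_0z_0/\tau^2\le-\delta$, so $(\omega,s,r)\in\mathcal{D}$ and $\zeta\le\chi\le e^{-\kappa_0\delta\tau^2}$.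
\end{proof}

\section{Proof of the extension property}\label{sec:extension}

We prove Proposition~\ref{prop:ext}. Translate so that $x^*=0$, let $e_1=\nabla d(0)$ and $N\cdot e_1=3\gamma$, so $0<\gamma\le\frac13$, and write $x_\perp=x-(N\cdot x)N$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.3]
\fill[gray!25] (-3.58,-0.7) rectangle (3.58,-0.175);
\draw[dashed] (-4,-0.12) -- (0,0) -- (4,-0.12);
\draw (0,-3) -- +(40:3.58);
\draw (0,-3) -- +(140:3.58);
\draw (0,-3) +(40:3.58) arc (40:140:3.58);
\draw[very thick] (-2.74,-0.7) -- (2.74,-0.7);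
\draw[very thick] (0,-3) +(78:3.35) arc (78:102:3.35);
\draw[densely dotted,thick] (0,-3) +(78:2.35) -- +(78:3.35);
\draw[densely dotted,thick] (0,-3) +(102:2.35) -- +(102:3.35);
\fill (0,-3) circle (0.04) node[below] {$o$};
\fill (0,0) circle (0.04) node[above right,inner sep=1pt] {$x^*$};
\draw[->] (0,-2.6) -- (0,-1.7) node[right] {$N$};
\node at (-1.3,-0.9) {$\Gamma$};
\node at (3.3,-0.45) {$Z$};
\node at (-0.25,0.17) {$S'$};
\node at (2.5,0.4) {$|x-o|=\rho_0$};
\end{tikzpicture}
\caption{The configuration in the proof of Proposition~\ref{prop:ext}, not to scale. Points below the dashed cone with vertex $x^*$ are known to be good; this region contains the shaded slab $Z$ and the flat disc $\Gamma$ on its lower face. The sphere of radius $\rho_0$ about $o$ passes through the rim of $\Gamma$ and bulges beyond $x^*$. The narrow sector $\mathcal{S}$ between the dotted lines runs from $\Gamma$ to the small cap $S'$; the constant $c_\tau$ is read off on $S'$.}\label{fig:lens}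
\end{figure}

\subsection*{Step 0: the configuration}
The opening of the fan of half-lines from $o$ is $\gamma$, small enough that $d$ increases along all of them. This fixes the relative bulge $q$ of the spherical cap, and the distance $m$ from $\Gamma$ to $x^*$ is chosen much smaller than the bulge. Define $q>0$ by $1/\cos\gamma=1+2q$; as $\cos^2\gamma\ge\frac12$, we have $q\le\frac12$. Let
\[
\epsilon_0=\frac{\gamma^2q}{100},\qquad\alpha'=\frac{2\epsilon_0}\gamma=\frac{\gamma q}{50}<\gamma,\qquad\varepsilon'=\frac{\epsilon_0/8}{\epsilon_0+\tan\gamma},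
\]
and let $\eta$ be given by \eqref{eq:cone} for this $\varepsilon'$. Choose $A>0$ so small that $\overline B_{4A}\subset\mathcal{U}\cap B_\eta$ and $|\nabla d-e_1|\le\gamma/10$ on $\overline B_{4A}$. Then $d(0)>4A$, so $d>3A$ on $B_A$, and $R'=\max_{\overline B_{4A}}d<R$. Put $m=\epsilon_0A$, and take in Section~\ref{sec:reflection}
\[
o=-AN,\qquad\alpha=\gamma,\qquad s_0=A-m\ge A/2 .
\]
Then $\Gamma=\{N\cdot x=-m,\ |x_\perp|\le(A-m)\tan\gamma\}$. Since $\rho_0^2/s_0=(A-m)/\cos^2\gamma\le2A$, we have $\mathcal{C}\subset\overline B_{3A}$. Since $\epsilon_0(1+2q)\le2\epsilon_0\le q$, we have $\rho_0=A(1-\epsilon_0)(1+2q)\ge A(1+q)$. Let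
\[
\rho_1=A\Bigl(1+\frac q2\Bigr)\le2A,\qquad\delta_1=\log\frac{1+q}{1+q/2}>0,\qquad\text{so that }\rho_1\le e^{-\delta_1}\rho_0 .
\]
For $\omega\in\Theta$ the chord $|\omega-N|$ is at most the angle $\gamma$, so on $\overline B_{4A}$
\begin{equation}\label{eq:slopes}
\omega\cdot\nabla d\ge3\gamma-\gamma-\tfrac\gamma{10}\ge\gamma,\qquad N\cdot\nabla d\ge3\gamma-\tfrac\gamma{10}\ge2\gamma .
\end{equation}
This is where $N\cdot\nabla d(x^*)>0$ is used. The compact slab
\[
Z=\{-m\le N\cdot x\le-m/4,\ |x_\perp|\le A\tan\gamma\}\subset B_{4A}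
\]
contains $\Gamma$. It lies in $\mathcal{G}$ by \eqref{eq:cone}, because on $Z$ we have $\varepsilon'|x|\le\varepsilon'(m+A\tan\gamma)=m/8$, so $N\cdot x\le-m/4<-\varepsilon'|x|$. By Corollary~\ref{cor:good} and \eqref{eq:slopes}, for every $\epsilon_1>0$ and large $\tau$,
\begin{equation}\label{eq:onZ}
b_\tau\cdot\omega\ge\gamma/2\ \ (\omega\in\Theta),\qquad b_\tau\cdot N\ge\gamma,\qquad|\nabla\varphi|\ge e^{-\tau(d+\epsilon_1)}\qquad\text{on }Z .
\end{equation}

\subsection*{Step 1: the hypotheses of Proposition~\ref{prop:mono} hold for $F=-\log\varphi$ and large $\tau$}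
By (K2), $\varphi\ge\frac12$ on $\overline B_{4A}$ for large $\tau$, so $0\le F\le\log2<1$ on $\mathcal{C}$. For \eqref{eq:gamma}, let $x=o+s_\Gamma(\omega)\omega$ and $y=o+r\omega$ be as there; we show $\varphi(y)\ge\varphi(x)$. The idea is that $\varphi$ gains about $e^{-\tau d(x)}$ while the segment crosses $Z$, and can afterwards lose only an exponentially smaller amount, because the rest of the segment is deeper.

The segment $[x,y]$ lies in $\mathcal{C}\subset B_{4A}$ and has length at most $2A$. A point $\xi$ of it with $N\cdot\xi\le-m/4$ has $N\cdot\xi\ge-m$ and $|\xi_\perp|\le N\cdot(\xi-o)\tan\gamma\le A\tan\gamma$, so it lies in $Z$, and $\varphi$ increases along this part by \eqref{eq:onZ}. If $N\cdot y\le-m/4$ we are done. Otherwise let $x'\in[x,y]$ have $N\cdot x'=-m/4$. Then $|x'-x|\ge3m/4$, and by \eqref{eq:slopes} $d\ge d(x)+3\gamma m/4$ on $[x',y]$. Fix $\theta\in[\frac23,1)$ and $\epsilon_1\in(0,3m/4)$ with $(1-\theta)R+2\epsilon_1<\gamma m/4$. On the initial piece of $[x,x']$ of length $\epsilon_1$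 we have $d\le d(x)+\epsilon_1$, so \eqref{eq:onZ} gives
\[
\varphi(x')-\varphi(x)\ge\frac{\epsilon_1\gamma}2e^{-\tau(d(x)+2\epsilon_1)} .
\]
By Lemma~\ref{lem:grad}, $\varphi(x')-\varphi(y)\le2AC_\theta\tau e^{-\theta\tau(d(x)+3\gamma m/4)}$, and
\[
\theta\Bigl(d(x)+\frac{3\gamma m}4\Bigr)\ge d(x)-(1-\theta)R+\frac{\gamma m}2>d(x)+2\epsilon_1+\frac{\gamma m}4 .
\]
So the loss is at most the gain once $2AC_\theta\tau e^{-\tau\gamma m/4}\le\epsilon_1\gamma/2$.

\subsection*{Step 2: the constants $c_\tau$}
Let $\Theta'=\{\omega\in S^{n-1}:\omega\cdot N\ge\cos\alpha'\}\subset\Theta$ and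
\[
\mathcal{S}=\{o+s\omega:\omega\in\Theta',\ s_\Gamma(\omega)\le s\le\rho_1\},\qquad S'=\{o+\rho_1\omega:\omega\in\Theta'\};
\]
both sets lie in $\overline B_{3A}$. The sector is taken narrow so that every point of the cap $S'$ is deeper than the points near $0$ (Step~3). For $o+s\omega\in\mathcal{S}$ we have $s\rho_1\le\rho_1^2\le e^{-2\delta_1}\rho_0^2$, so Proposition~\ref{prop:mono} gives $F(o+s\omega)\ge F(o+\rho_1\omega)-E$ with $E=e^{-\kappa_0\delta_1\tau^2}$. Let $y_\tau$ minimize $F$ on $S'$ and put $c_\tau=1-e^{-(F(y_\tau)-2E)}$. On $\mathcal{S}$ we have $w=1-e^{-F}\ge1-e^{-(F(y_\tau)-E)}>c_\tau$, and $w(y_\tau)-c_\tau=e^{-F(y_\tau)}(e^{2E}-1)$. As $e^t-1\le2t$ on $[0,1]$, for large $\tau$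
\begin{equation}\label{eq:ctau}
w>c_\tau\ \text{ on }\mathcal{S},\qquad0\le w(y_\tau)-c_\tau\le4E .
\end{equation}
We shall use the following criterion:
\begin{equation}\label{eq:member}
-m\le N\cdot Y\le\frac m4\ \text{ and }\ |Y_\perp|\le\frac m{2\gamma}\quad\Longrightarrow\quad Y\in\mathcal{S}.
\end{equation}
Indeed, write $Y=o+s\omega$. Since $N\cdot(Y-o)\ge A-m\ge A/2$, the angle between $\omega$ and $N$ has tangent at most $\epsilon_0/\gamma\le\tan\alpha'$, and $s=N\cdot(Y-o)/(\omega\cdot N)\ge s_\Gamma(\omega)$. Also $s\le A(1+\frac{\epsilon_0}4+\frac{\epsilon_0}{2\gamma})\le A(1+\frac{\epsilon_0}\gamma)\le\rho_1$, because $\epsilon_0/\gamma=\gamma q/100\le q/2$. Let $\rho'=m/8$. Then $\overline B_{\rho'}\subset\mathcal{U}$, and $B_{\rho'}\subset\mathcal{S}$ by \eqref{eq:member}, so $w>c_\tau$ on $B_{\rho'}$.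

\subsection*{Step 3: upper bound for $w-c_\tau$ on $B_{\rho'}$}
Let $x\in B_{\rho'}$ and $y_\tau=o+\rho_1\omega$. Then $y_\tau-x=\frac{Aq}2N+e'$ with $e'=\rho_1(\omega-N)-x$ and $|e'|\le2A\alpha'+\rho'$. By \eqref{eq:slopes}, on $B_{4A}$,
\[
\nabla d\cdot(y_\tau-x)\ge\gamma qA-2A\alpha'-\rho'=\gamma qA\Bigl(1-\frac1{25}-\frac\gamma{800}\Bigr)>0 .
\]
So $d\ge d(x)$ on $[x,y_\tau]$, a segment of length at most $4A$. Lemma~\ref{lem:grad} and \eqref{eq:ctau} give, for each $\theta\in(0,1)$ and large $\tau$,
\begin{equation}\label{eq:up}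
w(x)-c_\tau\le4AC_\theta\tau e^{-\theta\tau d(x)}+4E\le(4AC_\theta\tau+4)e^{-\theta\tau d(x)},
\end{equation}
where we used $E\le e^{-\tau R}$.

\subsection*{Step 4: lower bound for $w-c_\tau$ on $B_{\rho'}$}
We follow the ray through $x\in B_{\rho'}$ backward into $Z$, where a lower bound is available, and carry it to $x$ by Lemma~\ref{lem:propagate}. Along a ray, length and depth coincide, so the exponents add up to $d(x)$. Let
\[
z=x-t\nabla d(x),\qquad t=\frac{N\cdot x+m/2}{N\cdot\nabla d(x)}\in\Bigl(0,\frac{5m}{16\gamma}\Bigr],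
\]
so that $N\cdot z=-m/2$. Since $\frac{5m}{16\gamma}=\frac{5\gamma q}{1600}A<A<3A<d(x)$, the point $z$ lies on the ray between $x$ and its foot, and $d(z)=d(x)-t$. Fix $\varepsilon\in(0,1)$, $\delta\in(0,m/16]$ and $\epsilon_1\in(0,m/16)$ with $\varepsilon A+5\delta+2\epsilon_1<R-R'$.

On $[z,x]$ the function $N\cdot\xi$ takes values in $[-m/2,m/8]$. So a point $Y$ in the closed $\delta$-neighborhood of $[z,x]$ satisfies $-m\le N\cdot Y\le m/4$ and $|Y_\perp|\le\rho'+t+\delta\le\frac{3m}{16}+\frac{5m}{16\gamma}\le\frac m{2\gamma}$. By \eqref{eq:member} and \eqref{eq:ctau}, $Y\in\mathcal{S}\subset\Omega$ and $w(Y)>c_\tau$.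

Let $z'\in\overline B(z,\delta/2)$. On the segment $[z',z'+\epsilon_1N]$ the $N$-component lies in $[-\frac m2-\frac m{32},-\frac m2+\frac{3m}{32}]\subset[-m,-\frac m4]$, and the orthogonal component is $z'_\perp$, of norm at most $\frac m{2\gamma}=\frac{\gamma q}{200}A\le A\tan\gamma$. So the segment lies in $Z\cap\mathcal{S}$, and $d\le d(z)+\delta+\epsilon_1$ on it. By \eqref{eq:ctau} and \eqref{eq:onZ},
\[
w(z')-c_\tau\ge w(z')-w(z'+\epsilon_1N)=\int_0^{\epsilon_1}|\nabla\varphi|\,b_\tau\cdot N\,ds\ge\epsilon_1\gamma e^{-\tau(d(z)+\delta+2\epsilon_1)}=:m_1 .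
\]
Apply Lemma~\ref{lem:propagate} with $c=c_\tau$, $m_1$ in place of $m$, $L=t$ and $L_0=\frac{5m}{16\gamma}$. Since $d(z)+t=d(x)\le R'$, we have $m_1e^{-(1+\varepsilon)\tau(t+2\delta)}\ge\epsilon_1\gamma e^{-\tau(R'+\varepsilon A+5\delta+2\epsilon_1)}$, and this exceeds $\lambda$ for large $\tau$ by Lemma~\ref{lem:lambda}. Therefore, for large $\tau$,
\begin{equation}\label{eq:low}
w(x)-c_\tau\ge m_1e^{-(1+\varepsilon)\tau(t+\delta)}\ge\epsilon_1\gamma\,e^{-\tau(d(x)+\varepsilon A+3\delta+2\epsilon_1)} .
\end{equation}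

The constants $c_\tau$ and the radius $\rho'$ do not depend on $\theta,\varepsilon,\delta,\epsilon_1$, and the thresholds for $\tau$ do not depend on $x$. By \eqref{eq:up} and \eqref{eq:low},
\[
\limsup_{\tau\to\infty}\ \sup_{B_{\rho'}}\Bigl|-\frac1\tau\log(w-c_\tau)-d\Bigr|\le\max\bigl((1-\theta)R,\ \varepsilon A+3\delta+2\epsilon_1\bigr),
\]
and the right side can be made arbitrarily small. So $0\in\mathcal{G}$, and Proposition~\ref{prop:ext} is proved. \qed

\section{Proof of Theorem~\ref{thm:main}}\label{sec:final}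

The statements on $\mathcal{U}$ in part (a) are contained in Proposition~\ref{prop:dist}.

\subsection*{Parts (a) and (b) for $n=1$}
Here $\Omega$ is an interval and $\mathcal{U}$ is the interval minus its midpoint. By (K1), $b_\tau=\nabla d$ on $\mathcal{U}$. At an end point $\varphi_\tau'\ne0$ for large $\tau$ by (K3), so $b_\tau=\nu$ there by continuity of $\varphi_\tau'$.

\subsection*{Parts (a) and (b) in the interior, $n\ge2$}
By Proposition~\ref{prop:GU} and Corollary~\ref{cor:good}, $b_\tau\to\nabla d$ and $\frac1\tau\log|\nabla\varphi_\tau|\to-d$ uniformly on compact subsets of $\mathcal{U}$, in particular at every point of $\mathcal{U}$. For every $n\ge1$, convergence almost everywhere follows from $|\Omega\setminus\mathcal{U}|=0$, and convergence in $L^p(\Omega)$, $p<\infty$, from dominated convergence, since $|b_\tau-\nabla d|\le2$.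

\subsection*{Part (b) up to the boundary, $n\ge2$}
Between the layer of width $O(1/\tau)$ covered by (K3) and the compact subsets of $\mathcal{U}$ there remain the points with $1/\tau\ll d\ll1$. They are handled by rescaling with the factor $d$. Suppose $|b_{\tau_k}(x_k)-\nabla d(x_k)|\ge\varepsilon_0>0$ with $\tau_k\to\infty$ and $x_k$ in a compact set $K_0\subset\mathcal{U}\cup\partial\Omega$. Let $d_k=d(x_k)$. For each $c>0$ the set $K_0\cap\{d\ge c\}$ is a compact subset of $\mathcal{U}$, so it contains only finitely many $x_k$; thus $d_k\to0$. By (K3), for each $M$ only finitely many $k$ have $\tau_kd_k<M$; thus $\tilde\tau_k=\tau_kd_k\to\infty$. For $|Y|<\frac12$ put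
\[
\tilde\varphi_k(Y)=\varphi_{\tau_k}(x_k+d_kY),\qquad D_k(Y)=\frac{d(x_k+d_kY)}{d_k}\in\bigl[\tfrac12,\tfrac32\bigr].
\]
Then $-\Delta\tilde\varphi_k-\tilde\tau_k|\nabla\tilde\varphi_k|=\tilde\lambda_k\tilde\varphi_k$ with $\tilde\lambda_k=\lambda(\tau_k)d_k^2\to0$. For large $k$ the points $x_k+d_kY$ lie in $\{0<d\le r_*\}$, so $|\nabla D_k|=1$ and $\|\nabla^2D_k\|\le2d_k/r_e\to0$ by Proposition~\ref{prop:dist}(v). Take $c_k=0$ and $u_k=-\frac1{\tilde\tau_k}\log(1-\tilde\varphi_k)$. Since $\tau_kd(x_k+d_kY)=\tilde\tau_kD_k(Y)$, Lemma~\ref{lem:layer} gives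
\[
\theta D_k-\frac{\log C}{\tilde\tau_k}\le u_k\le(1+\varepsilon)D_k+\frac{\log2}{\tilde\tau_k}
\]
for all $\varepsilon,\theta\in(0,1)$ and large $k$, so $\sup|u_k-D_k|\to0$. Lemmas~\ref{lem:lambda} and~\ref{lem:layer} also give $\tilde\lambda_k/(1-\tilde\varphi_k)\le2e^{-\tau_kR/2+3\tau_kd_k}\le e^{-\tilde\tau_k}$ for large $k$, because $\tau_k(R/2-4d_k)\to\infty$. Proposition~\ref{prop:A} with $z_k=0$ and $\rho=\frac12$ yields $\nabla u_k(0)-\nabla d(x_k)\to0$. As $\nabla u_k(0)$ is a positive multiple of $\nabla\varphi_{\tau_k}(x_k)$, we get $b_{\tau_k}(x_k)-\nabla d(x_k)\to0$, a contradiction.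

\subsection*{Part (c), $n\ge1$}
The fields $b_{\tau_k}$ are continuous on $V$ because $\nabla\varphi_{\tau_k}\ne0$ there, so their locally uniform limit $b_\infty$ is continuous. By part (a), $b_\infty=\nabla d$ almost everywhere in $V$. The distributional gradient of the Lipschitz function $d$ is its almost-everywhere gradient. Hence, for a standard mollifier $\chi_\epsilon$, $d*\chi_\epsilon\to d$ and $\nabla(d*\chi_\epsilon)=b_\infty*\chi_\epsilon\to b_\infty$ locally uniformly in $V$, so $d\in C^1(V)$. By Proposition~\ref{prop:dist}(iv), $V\subset\mathcal{U}$. \qed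

\begin{thebibliography}{9}

\bibitem{GT}
Gilbarg and Trudinger, Theorems 3.1, 8.20 and 9.11.

\bibitem{HRR}
Francois Hamel, Luca Rossi, Emmanuel Russ (I2M, CAMS, IF),
\emph{Optimization of some eigenvalue problems with large drift},
arXiv:1710.04920 (2017).

\end{thebibliography}
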